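\title{The additive complexity of an automatic sequence need not be regular}

\begin{abstract}
The additive complexity of an infinite word over a finite set of integers counts, for each $n$, the distinct digit sums of its factors of length $n$. We disprove the conjecture that the additive complexity of a $k$-automatic word is a $k$-regular sequence: for every $k\ge 2$ we construct a binary $k$-automatic word whose additive complexity is $O(\log n)$ and is not $k$-regular. We also prove a dichotomy for $k$-automatic words: a bounded additive complexity is $k$-automatic, and an unbounded one exceeds $c\log n$ infinitely often, for some $c>0$. Boundedness is therefore the exact growth threshold at which regularity is guaranteed.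
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be a finite non-empty subset of $\mathbb Z$ and let $\mathbf w=w_0w_1w_2\cdots\in\mathcal A^{\mathbb N}$ be an infinite word. A \emph{factor} of length $n\ge0$ is a word $w_iw_{i+1}\cdots w_{i+n-1}$ with $i\ge0$, and its \emph{digit sum} is $w_i+\dots+w_{i+n-1}$. The \emph{additive complexity} $\rho^+_{\mathbf w}(n)$ is the number of distinct digit sums of factors of length $n$. The empty word has digit sum $0$, so $\rho^+_{\mathbf w}(0)=1$. The function $\rho^+_{\mathbf w}$ measures how unevenly the letters are spread: it is small when all windows of the same length carry nearly the same weight.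

Fix an integer $k\ge2$. The \emph{$k$-kernel} of a sequence $(v_n)_{n\ge0}$ is the set of subsequences
\[
\bigl\{(v_{k^en+c})_{n\ge0}\ :\ e\ge0,\ 0\le c<k^e\bigr\},
\]
obtained by fixing the last $e$ base-$k$ digits of the index. A sequence is \emph{$k$-automatic} if its $k$-kernel is finite. An integer sequence is \emph{$k$-regular} if the $\mathbb Z$-module generated by its $k$-kernel is finitely generated. An automatic integer sequence is regular, and a regular sequence may be unbounded. For instance, $\lambda(n)=\lfloor\log_kn\rfloor$, with $\lambda(0)=0$, satisfies $\lambda(k^en+c)=\lambda(n)+e$ for $n\ge1$, so its kernel lies in the module generated by $\lambda$, the constant $1$ and the indicator of $n=0$.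

In the simplest cases the additive complexity inherits the structure of the word. If $\mathbf w$ has period $P$, then lengthening a window by $P$ adds a constant to its digit sum, so $\rho^+_{\mathbf w}$ has period $P$ and is $k$-automatic. Let next $\mathbf w$ be the indicator word of the powers of $k$; its kernel consists of $\mathbf w$, the indicator of $n=0$, and $0$. The gaps between the ones increase, so the shortest factor with $m\ge1$ ones runs from position $1$ to position $k^{m-1}$ and has length $k^{m-1}$. A factor of length $n\ge1$ can thus contain any number of ones from $0$ to $\lfloor\log_kn\rfloor+1$, and $\rho^+_{\mathbf w}(n)=\lfloor\log_kn\rfloor+2$ is $k$-regular. A known example of the same kind is the $2$-automatic fixed point $\mathbf t=\sigma^\infty(0)$ of $\sigma\colon 0\mapsto01,\ 1\mapsto12,\ 2\mapsto20$, for which $\rho^+_{\mathbf t}(n)=2\lfloor\log_2n\rfloor+3$ for all $n\ge1$. There is also a structural reason for optimism: the digit sum of a window of an automatic word obeys linear recurrences in the digits of its length and position (Lemma~\ref{lem:findim}). We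 study the following problem, which comes from the paper of Chen, Wen and Wu \cite{CWW}.

\begin{quote}
\textbf{Conjecture.} For every $k$-automatic word $\mathbf w$ over a finite alphabet $\mathcal A\subset\mathbb Z$, the sequence $(\rho^+_{\mathbf w}(n))_{n\ge0}$ is $k$-regular.
\end{quote}

The conjecture is false for every $k$.

\begin{theorem}\label{thm:A}
For every $k\ge2$ there is a $k$-automatic word $\mathbf w\in\{0,1\}^{\mathbb N}$ such that
\begin{enumerate}
\item[(i)] $(\rho^+_{\mathbf w}(n))_{n\ge0}$ is not $k$-regular; more strongly, for every field $\mathbb F$ of characteristic $0$, the $\mathbb F$-span of its $k$-kernel is infinite-dimensional;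
\item[(ii)] $\rho^+_{\mathbf w}(n)\le 6\log_{k^4}n+11$ for all $n\ge1$.
\end{enumerate}
\end{theorem}

The \emph{abelian complexity} of a word counts its factors of length $n$ up to permutation of the letters. A binary factor is determined up to permutation by its length and its number of ones, so for the word of Theorem~\ref{thm:A} the two complexities coincide, and the abelian analogue of the conjecture fails too. The second result locates the part of the conjecture that survives.

\begin{theorem}\label{thm:B}
Let $\mathbf w$ be a $k$-automatic word over a finite alphabet $\mathcal A\subset\mathbb Z$.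
\begin{enumerate}
\item[(i)] If $\rho^+_{\mathbf w}$ is bounded, then it is $k$-automatic, hence $k$-regular.
\item[(ii)] If $\rho^+_{\mathbf w}$ is unbounded, then $\limsup_{n\to\infty}\rho^+_{\mathbf w}(n)/\log n>0$.
\end{enumerate}
\end{theorem}

So no unbounded growth rate smaller than $\log n$ occurs, and the smallest one that does occur already contains non-regular examples.

The reason for the failure is that counting digit sums is not a linear operation. For a binary word, $\rho^+_{\mathbf w}(n)-1$ is a maximum minus a minimum, and a maximum of two regular quantities can stay constant for a long time and then start to grow, which no linear recurrence of fixed order allows. Section~\ref{sec:tools} makes this precise. Section~\ref{sec:glue} builds words with two competing families of windows and treats a small example over $\{-1,0,1\}$; Section~\ref{sec:binary} constructs the binary word and proves Theorem~\ref{thm:A}. Section~\ref{sec:dichotomy} proves Theorem~\ref{thm:B}; it depends only on Lemma~\ref{lem:gaps}.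

\section{Gaps between digit sums, and plateaus}\label{sec:tools}

Both theorems compare the number of digit sums with their spread.

\begin{lemma}\label{lem:gaps}
Let $\mathbf w\in\mathcal A^{\mathbb N}$, let $D=\max\mathcal A-\min\mathcal A$, and let $T_n$ be the set of digit sums of factors of length $n\ge0$.
\begin{enumerate}
\item[(a)] $\rho^+_{\mathbf w}(n)\le 1+nD$.
\item[(b)] Any two elements of $T_n$ differ by at most $(\rho^+_{\mathbf w}(n)-1)D$.
\item[(c)] If $\mathcal A=\{0,1\}$, then $\rho^+_{\mathbf w}(n)=1+\max T_n-\min T_n$.
\end{enumerate}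
\end{lemma}

\begin{proof}
Part (a) holds because $T_n$ consists of integers in $[n\min\mathcal A,\,n\max\mathcal A]$. When the window moves from position $i$ to position $i+1$, its digit sum changes by $w_{i+n}-w_i\in[-D,D]$. Let $a<a'$ be consecutive elements of $T_n$. As $i$ increases, the digit sum takes a value at most $a$ and a value at least $a'$, and no value strictly between them. At some step it jumps from one side to the other, so $a'-a\le D$. There are $\rho^+_{\mathbf w}(n)-1$ such gaps, which gives (b). If $D=1$, every gap equals $1$, which gives (c).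
\end{proof}

To disprove regularity we look only at the values along geometric progressions $m,Km,K^2m,\dots$, where $K$ is a power of $k$. In a finite-dimensional kernel these values obey one linear recurrence, the same for all $m$.

\begin{lemma}[plateau criterion]\label{lem:plateau}
Let $K=k^a$ with $a\ge1$, and let $(\rho(n))_{n\ge0}$ be an integer sequence. Suppose that for every $N\ge0$ there is $m\ge1$ such that $\rho(m)=\rho(Km)=\dots=\rho(K^Nm)$ while the sequence $(\rho(K^qm))_{q\ge0}$ is not constant. Then for every field $\mathbb F$ of characteristic $0$ the $\mathbb F$-span of the $k$-kernel of $\rho$ is infinite-dimensional, and $\rho$ is not $k$-regular.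
\end{lemma}

\begin{proof}
The sequences $\rho_j=(\rho(K^jn))_{n\ge0}$, $j\ge0$, belong to the $k$-kernel. If the span were finite-dimensional, they would satisfy a nontrivial linear relation, which we normalize as $\rho_N=-\sum_{j<N}c_j\rho_j$ with $N\ge0$ and $c_j\in\mathbb F$. Take $m$ as in the hypothesis for this $N$ and put $g(q)=\rho(K^qm)$. Evaluating the relation at $n=K^qm$ gives
\[
g(q+N)=-\sum_{j<N}c_j\,g(q+j)\qquad(q\ge0).
\]
Let $c=g(0)=\dots=g(N)$. The case $q=0$ reads $c=-\sum_{j<N}c_jc$. Hence, if $g(q)=\dots=g(q+N-1)=c$, then $g(q+N)=c$, and by induction $g(q)=c$ in $\mathbb F$ for all $q$. Distinct integers are distinct in a field of characteristic $0$, so $g$ is constant, a contradiction. Finally, if $\rho$ were $k$-regular, the finitely many generators of the module would span a finite-dimensional $\mathbb Q$-space containing the kernel.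
\end{proof}

The last comparison of integers is the only place where the characteristic of $\mathbb F$ enters the proof of Theorem~\ref{thm:A}.

\begin{example}\label{ex:max}
Let $s_1(n)$ and $s_0(n)$ be the numbers of ones and zeros in the binary expansion of $n$, with $s_0(0)=s_1(0)=0$. For $n\ge1$ and $0\le c<2^e$ we have $s_1(2^en+c)=s_1(n)+s_1(c)$ and $s_0(2^en+c)=s_0(n)+e-s_1(c)$, so both sequences are $2$-regular. Their maximum $\rho=\max(s_1,s_0)$ satisfies $\rho((2^p-1)2^q)=\max(p,q)$ for $p\ge1$. This is constant for $0\le q\le p$ and then grows, so $\rho$ is not $2$-regular.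
\end{example}

Our task is to realize a competition of this kind inside an additive complexity. For lengths $n$ whose expansion consists of $p$ nonzero digits followed by $q$ zeros, we need one family of windows whose digit sums depend only on $p$, and a second family whose digit sums spread with $q$ but are hidden by the first while $q$ is small.

\section{Gluing a digital potential to a bounded one}\label{sec:glue}

We prescribe a word through a \emph{potential}. If $\mu\in\mathbb R$ and $h\colon\mathbb N\to\mathbb R$ satisfy $w_n=\mu+h(n+1)-h(n)$ for all $n$, then the digit sums telescope: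
\begin{equation}\label{eq:telescope}
w_i+\dots+w_{i+n-1}=\mu n+h(i+n)-h(i).
\end{equation}
Thus $\rho^+_{\mathbf w}(n)$ is the cardinality of $X_n=\{h(i+n)-h(i):i\ge0\}$. We call $i$ and $i+n$ the \emph{ends} of the window.

\subsection*{The digital potential}
Fix an integer $K\ge3$, a real $B>0$, and a function $b\colon\{0,\dots,K-1\}\to[-B,B]$ with $b(0)=b(K-1)=0$. For $n=\sum_td_tK^t$ in base $K$ put
\[
f(n)=\sum_tb(d_t),\qquad F_n=\{f(i+n)-f(i):i\ge0\}.
\]
Leading zeros contribute nothing, and
\begin{equation}\label{eq:split}
f(K^ql+c)=f(l)+f(c)\qquad(l\ge0,\ 0\le c<K^q).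
\end{equation}
Let $d(n)\in\{0,\dots,K-2\}$ be the least significant digit of $n$ different from $K-1$, leading zeros being allowed. If $n$ ends in the digit $d=d(n)$ followed by $r$ digits $K-1$, then $n+1$ ends in $d+1$ followed by $r$ zeros, and the higher digits agree. Since $b(K-1)=b(0)$, the $r$ carries cost nothing:
\begin{equation}\label{eq:finc}
f(n+1)-f(n)=b(d(n)+1)-b(d(n)).
\end{equation}
Without the condition $b(K-1)=0$ the increment would contain the unbounded term $-r\,b(K-1)$, and $f$ would not be the potential of a word over a finite alphabet.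

\begin{lemma}\label{lem:scale}
$F_{mK^q}=F_m$ for all $m\ge1$ and $q\ge0$.
\end{lemma}

\begin{proof}
Write $i=K^ql+c$ with $0\le c<K^q$. By \eqref{eq:split}, $f(i+mK^q)-f(i)=f(l+m)-f(l)$, and $l$ runs over all of $\mathbb N$.
\end{proof}

So the potential $f$ provides the first family of windows: the last $q$ digits of the two ends agree and cancel. By itself it yields an infinite plateau. To prevent the cancellation in some windows, we use $f$ only on part of $\mathbb N$ and a bounded potential elsewhere.

\subsection*{The glued potential}
Let $\mathcal L=\bigcup_{L\ge0}[K^L,2K^L)$ be the set of integers $n\ge1$ with leading base-$K$ digit $1$. Let $\beta\colon\mathbb N\to[-B,B]$ satisfy the matching conditions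
\begin{equation}\label{eq:match}
\beta(K^L)=b(1),\qquad\beta(2K^L)=b(2)\qquad(L\ge0),
\end{equation}
which say that $\beta$ and $f$ agree at the endpoints of the blocks of $\mathcal L$. Define $h(n)=f(n)$ for $n\in\mathcal L$ and $h(n)=\beta(n)$ for $n\notin\mathcal L$, and let $X_n$ be the set of differences of this $h$.

\begin{lemma}\label{lem:inc}
For all $n\ge0$,
\[
h(n+1)-h(n)=\begin{cases}b(d(n)+1)-b(d(n)),&n\in\mathcal L,\\ \beta(n+1)-\beta(n),&n\notin\mathcal L.\end{cases}
\]
\end{lemma}

\begin{proof}
By \eqref{eq:finc} it suffices to show that $h(n+1)=f(n+1)$ if $n\in\mathcal L$ and $h(n+1)=\beta(n+1)$ if $n\notin\mathcal L$. This is the definition of $h$ when $n$ and $n+1$ lie on the same side. If $n\in\mathcal L$ and $n+1\notin\mathcal L$, then $n+1=2K^L$ and $h(n+1)=\beta(2K^L)=b(2)=f(n+1)$. If $n\notin\mathcal L$ and $n+1\in\mathcal L$, then $n+1=K^L$ and $h(n+1)=f(K^L)=b(1)=\beta(n+1)$.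
\end{proof}

In our words $\beta$ has period $K-1$, so the following lemma gives automaticity.

\begin{lemma}\label{lem:auto}
Let $K=k^a\ge3$ and let $\mathbf w$ be a word over a finite alphabet $\mathcal A$ such that $w_n$ is a function of the triple $\tau(n)=(\mathbf 1_{\mathcal L}(n),\ n\bmod(K-1),\ d(n))$. Then $\mathbf w$ is $k$-automatic.
\end{lemma}

\begin{proof}
Let $n\ge1$ and $0\le c<K^e$. The numbers $K^en+c$ and $n$ have the same leading digit, and $K^en+c\equiv n+c\pmod{K-1}$. If $c=K^e-1$, then $d(K^en+c)=d(n)$; otherwise one of the last $e$ digits differs from $K-1$, and $d(K^en+c)$ depends only on $c$ and $e$. So for fixed $e,c$ the letter $w_{K^en+c}$ is a function of $\tau(n)$ for $n\ge1$. The triples lie in a finite set, so there are finitely many such functions, and finitely many choices for the term with $n=0$. The $K$-kernel is therefore finite.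

Now let $e=ag+g'$ with $0\le g'<a$, and write $0\le c<k^e$ as $c=c_0+K^gc_1$ with $c_0<K^g$ and $c_1<k^{g'}$. Then $k^en+c=K^g(k^{g'}n+c_1)+c_0$, so each element of the $k$-kernel has the form $(v(k^{g'}n+c_1))_{n\ge0}$ with $v$ in the $K$-kernel. There are finitely many triples $(v,g',c_1)$.
\end{proof}

The next lemma describes $X_n$: it contains the first family $F_n$, all its other elements are of the order of the number of digits of $n$, and among them are values in which the low digits do not cancel. The reader may wish to look at Example~\ref{ex:toy} first.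

\begin{lemma}\label{lem:windows}
Let $1\le n<K^\ell$.
\begin{enumerate}
\item[(a)] $F_n\subseteq X_n$.
\item[(b)] Every element of $X_n\setminus F_n$ has absolute value at most $B(\ell+2)$.
\item[(c)] For every $r$ with $0\le r<n$ there is $i\ge0$ with $b(1)+f(r)-\beta(i)\in X_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given $i$, choose $L$ with $K^L>i+n$ and put $i'=K^L+i$. Both $i'$ and $i'+n$ lie in $[K^L,2K^L)$, and by \eqref{eq:split} $h(i'+n)-h(i')=(b(1)+f(i+n))-(b(1)+f(i))$.

(b) Consider $h(i+n)-h(i)$. If both ends lie in $\mathcal L$, it belongs to $F_n$. If neither does, its absolute value is at most $2B$. In the two remaining cases one end contributes at most $B$ in absolute value, and we show that the end $j\in[K^L,2K^L)$ has $|f(j)|\le B(\ell+1)$. If $L<\ell$, then $j$ has at most $\ell$ digits and $|f(j)|\le B\ell$. Let $L\ge\ell$. It suffices to show that the digits of $j$ in positions $\ell,\dots,L-1$ are all $0$ or all $K-1$, since then only the leading digit and the $\ell$ lowest digits contribute.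

Suppose $j=i$ and $i+n\notin\mathcal L$. Then $i+n\ge2K^L$, so $i=K^L+(K^L-r)$ with $1\le r\le n<K^\ell$. Hence $K^L-r=(K^L-K^\ell)+s$ with $0<s<K^\ell$, and $K^L-K^\ell=\sum_{t=\ell}^{L-1}(K-1)K^t$; the digits in question equal $K-1$. Suppose $j=i+n$ and $i\notin\mathcal L$. Then $i<K^L$, so $j=K^L+r$ with $0\le r<n<K^\ell$; the digits in question equal $0$.

(c) Choose $L\ge1$ with $K^{L-1}\ge n$ and put $i=K^L+r-n$. Then $K^L>i\ge K^L-K^{L-1}\ge2K^{L-1}$, because $K\ge3$, so $i\notin\mathcal L$. On the other hand $i+n=K^L+r\in\mathcal L$, and $h(i+n)=b(1)+f(r)$.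
\end{proof}

\begin{example}[a counterexample over three letters for $k=3$]\label{ex:toy}
Take $K=9$, $B=1$, $\beta=0$ and
\[
\bigl(b(0),\dots,b(8)\bigr)=(0,0,0,-1,0,1,0,-1,0).
\]
The conditions \eqref{eq:match} hold since $b(1)=b(2)=0$. By Lemma~\ref{lem:inc}, $w_n=h(n+1)-h(n)$ equals $b(d(n)+1)-b(d(n))\in\{-1,0,1\}$ on $\mathcal L$ and $0$ elsewhere, so $\mathbf w$ is $3$-automatic by Lemma~\ref{lem:auto}.

Consider two windows of length $n=(2200)_9$. The window with ends $(103300)_9$ and $(105500)_9$ lies inside a block of $\mathcal L$ and has digit sum $2(b(5)-b(3))=4$; replacing the final $00$ by $55$ at both ends changes nothing. The window with ends $(86755)_9$ and $(100055)_9$ enters a block from outside. Its left end has $h=0$, so the final $55$ counts only once, and the digit sum is $2b(5)=2$. The first value is governed by the number of digits $2$ of $n$, the second by the number of its trailing zeros.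

In general, let $m_p=\sum_{t<p}2\cdot9^t$ and $n=m_p9^q<9^{p+q}$. Adding the digit $2$ to the digits $5,1,2,3$ produces no carry and changes $b$ by $-2,-1,0,2$. Choosing the $p$ digits of $i$ among these, we see that $F_n=F_{m_p}$ contains $2x$ for $|x|\le p$, and $2x-1$ for $|x|\le p-1$, hence every integer of $[-2p,2p-2]$. An element of $X_n\setminus F_n$ would be an integer of absolute value at most $p+q+2$, so there is none when $q\le p-4$. For these $q$ we get $\rho^+_{\mathbf w}(m_p9^q)=|F_{m_p}|$. On the other hand, Lemma~\ref{lem:windows}(c) with $r=\sum_{t<j}5\cdot9^t$ shows that $j\in X_n$ for $0\le j\le q$, so $\rho^+_{\mathbf w}(m_p9^q)\ge q+1$. By Lemma~\ref{lem:plateau}, $\rho^+_{\mathbf w}$ is not $3$-regular.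
\end{example}

The plateau exists because windows inside $\mathcal L$ gain $\pm2$ per digit, strictly more than the $B=1$ per digit available to windows that cross the boundary of $\mathcal L$.

\section{The binary word}\label{sec:binary}

Three things must be arranged to obtain a word over $\{0,1\}$ for every $k$. First, the increments of $b$ must have the form $u_c-\mu$ with $u_c\in\{0,1\}$, and $b(K-1)=0$ forces $\mu$ to be the mean of $u_0,\dots,u_{K-2}$. Second, off $\mathcal L$ the word must be binary, with the same $\mu$ and a bounded potential satisfying \eqref{eq:match}. The periodic word $(u_0\cdots u_{K-2})^\infty$ does this, because $K^L\equiv1\pmod{K-1}$. Third, adding some fixed digit must move $b$ by more than $B$ in each direction. With $\mu$ close to $\frac12$ the steps of $b$ are close to $\pm\frac12$; we let $b$ go down two steps, up four, down four and up two, and then oscillate. This takes twelve letters, and $K=k^4\ge16$ leaves room for them for every $k$.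

\subsection*{Construction}
Let $K=k^4$. Define $u_0,\dots,u_{K-2}\in\{0,1\}$ by
\[
u_0\cdots u_{11}=0\,0\,1\,1\,1\,1\,0\,0\,0\,0\,1\,1,\qquad u_c=c\bmod2\quad(12\le c\le K-2).
\]
For $0\le c\le K-1$ put $U(c)=\sum_{j<c}u_j$, and let $\mu=U(K-1)/(K-1)$ and $b(c)=U(c)-\mu c$. Then $b(0)=b(K-1)=0$ and $b(c+1)-b(c)=u_c-\mu$. The first values of $U(c)-c/2$ are
\[
\begin{array}{c|ccccccccccccc}
c&0&1&2&3&4&5&6&7&8&9&10&11&12\\ \hline
U(c)-\frac c2&0&-\frac12&-1&-\frac12&0&\frac12&1&\frac12&0&-\frac12&-1&-\frac12&0
\end{array}
\]
and for $c\ge12$ the value is $0$ for even $c$ and $-\frac12$ for odd $c$. Let $\delta=\frac12-\mu$. Taking $c=K-1$, we find $\delta=0$ if $K$ is odd and $\delta=\frac1{2(K-1)}\le\frac1{30}$ if $K$ is even. Since $b(c)=U(c)-\frac c2+\delta c$ with $0\le\delta c\le\frac12$, we have $|b|\le B:=\frac32$ and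
\begin{equation}\label{eq:bvalues}
\begin{gathered}
b(6)-b(2)=2+4\delta\ge2,\qquad b(10)-b(6)=-2+4\delta\le-\tfrac95,\\
b(6)\ge1,\qquad b(1)\ge-\tfrac12 .
\end{gathered}
\end{equation}
Let $\beta(n)=b(n\bmod(K-1))$, with the residue taken in $\{0,\dots,K-2\}$. Then $|\beta|\le B$, and \eqref{eq:match} holds because $K^L\equiv1$ and $2K^L\equiv2\pmod{K-1}$. Let $f,h,F_n,X_n$ be as in Section~\ref{sec:glue}, and define
\[
w_n=\begin{cases}u_{d(n)},&n\in\mathcal L,\\ u_{n\bmod(K-1)},&n\notin\mathcal L.\end{cases}
\]

\begin{proof}[Proof of Theorem~\ref{thm:A}]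
The word $\mathbf w$ is $k$-automatic by Lemma~\ref{lem:auto}.

\emph{The potential.} We claim that $w_n=\mu+h(n+1)-h(n)$. For $n\in\mathcal L$, Lemma~\ref{lem:inc} gives $h(n+1)-h(n)=u_{d(n)}-\mu$. For $n\notin\mathcal L$ let $c=n\bmod(K-1)$. Then $\beta(n+1)=b(c+1)$, also for $c=K-2$ since $b(0)=b(K-1)$, and so $h(n+1)-h(n)=u_c-\mu$. By \eqref{eq:telescope}, $X_n$ is a translate of the finite set of digit sums, and Lemma~\ref{lem:gaps}(c) gives
\begin{equation}\label{eq:maxmin}
\rho^+_{\mathbf w}(n)=1+\max X_n-\min X_n .
\end{equation}
Unlike in Example~\ref{ex:toy}, only the two extreme values have to be controlled. For $p\ge1$ and $q\ge0$ let $m_p=\sum_{t<p}4K^t$ and $g_p(q)=\rho^+_{\mathbf w}(m_pK^q)$.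

\emph{Plateau: $g_p(q)$ is constant for $0\le q\le\frac p5-2$.} Take $i=\sum_{t<p}2K^t$ and $i=\sum_{t<p}6K^t$. Adding $m_p$ turns every digit $2$ into $6$, respectively every digit $6$ into $10<K$, without carries. By \eqref{eq:bvalues},
\begin{equation}\label{eq:extremes}
\max F_{m_p}\ge2p,\qquad\min F_{m_p}\le-\tfrac95p .
\end{equation}
Let $n=m_pK^q<K^{p+q}$. By Lemmas~\ref{lem:scale} and~\ref{lem:windows}(a), $F_{m_p}=F_n\subseteq X_n$. By Lemma~\ref{lem:windows}(b), the other elements of $X_n$ have absolute value at most $\frac32(p+q+2)$, and this is at most $\frac95p$ exactly when $q\le\frac p5-2$. For such $q$ they lie between the extremes \eqref{eq:extremes}, so \eqref{eq:maxmin} gives $g_p(q)=1+\max F_{m_p}-\min F_{m_p}$, which does not depend on $q$. The inequality $\frac95>B$ is what makes the length of the plateau tend to infinity with $p$.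

\emph{Growth: $g_p(q)\ge q-1$ for all $q$.} Let $n=m_pK^q$ and $r=\sum_{t<q}6K^t<K^q\le n$. Lemma~\ref{lem:windows}(c) and \eqref{eq:bvalues} give, for some $i$,
\[
\max X_n\ge b(1)+q\,b(6)-\beta(i)\ge-\tfrac12+q-\tfrac32=q-2 .
\]
Also $\min X_n\le\min F_{m_p}<0$, and the claim follows from \eqref{eq:maxmin}.

\emph{Part (i).} Given $N\ge0$, take $m=m_p$ with $p=5(N+2)$. Then $g_p(0)=\dots=g_p(N)$ and $g_p$ is unbounded, so Lemma~\ref{lem:plateau} applies.

\emph{Part (ii).} Let $n\ge1$ and $\ell=\lfloor\log_Kn\rfloor+1$, so that $n<K^\ell$. Write $i=K^\ell l+c$ with $0\le c<K^\ell$. Then $c+n<2K^\ell$, so $i+n=K^\ell(l+\varepsilon)+c'$ with $\varepsilon\in\{0,1\}$ and $0\le c'<K^\ell$. By \eqref{eq:split},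
\[
f(i+n)-f(i)=\bigl(f(l+\varepsilon)-f(l)\bigr)+f(c')-f(c).
\]
The first term has absolute value at most $|u_{d(l)}-\mu|\le1$ by \eqref{eq:finc}, and $|f(c)|,|f(c')|\le\frac32\ell$. So the elements of $F_n$ have absolute value at most $3\ell+1$. Those of $X_n\setminus F_n$ have absolute value at most $\frac32\ell+3\le3\ell+2$, as $\ell\ge1$. Hence $X_n\subset[-(3\ell+2),3\ell+2]$, and \eqref{eq:maxmin} gives $\rho^+_{\mathbf w}(n)\le6\ell+5\le6\log_Kn+11$.
\end{proof}

\section{Bounded or logarithmic: the dichotomy}\label{sec:dichotomy}

Let $\mathbf w$ be $k$-automatic over $\mathcal A$, let $D=\max\mathcal A-\min\mathcal A$ and $S(n)=\sum_{t<n}w_t$. The digit sum $S(i+n)-S(i)$ may grow linearly in $n$ even when $\rho^+_{\mathbf w}$ is bounded, so we measure it against the prefix of the same length: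
\[
\Delta(n,i)=S(i+n)-S(i)-S(n)\qquad(n,i\ge0).
\]
Then $\rho^+_{\mathbf w}(n)=\#\{\Delta(n,i):i\ge0\}$, and Lemma~\ref{lem:gaps}(b) gives
\begin{equation}\label{eq:delta}
|\Delta(n,i)|\le(\rho^+_{\mathbf w}(n)-1)D .
\end{equation}
Conversely, $|\Delta|\le H$ implies $\rho^+_{\mathbf w}\le2H+1$. So $\rho^+_{\mathbf w}$ is bounded if and only if $\Delta$ is. The gain is that $\Delta$, unlike $\rho^+_{\mathbf w}$, is a linear object.

\subsection*{The two-variable kernel}
For $e\ge0$ and $0\le r',r<k^e$ let $\Delta_{e,r',r}(n,i)=\Delta(k^en+r',k^ei+r)$; we say that this function has \emph{level} $e$. Let $\mathcal K$ be the set of all these functions on $\mathbb N^2$ and let $V$ be its $\mathbb Q$-span. The next lemma is the only place where automaticity is used. We write $[\,\cdot\,]$ for the indicator of a condition.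

\begin{lemma}\label{lem:findim}
The space $V$ has finite dimension $d$, and there are points $z_1,\dots,z_d\in\mathbb N^2$ such that $\theta\mapsto(\theta(z_1),\dots,\theta(z_d))$ is an isomorphism $V\to\mathbb Q^d$.
\end{lemma}

\begin{proof}
Let $x_t=(v(t))_v$, where $v$ runs over the finite $k$-kernel of $\mathbf w$. The tuples $x_t$ lie in a finite set $Y$, and for fixed $e$ and $0\le j<k^e$ the letter $w_{k^et+j}$ is a fixed coordinate of $x_t$. So for $0\le c\le k^e$ there is a function $\pi_{e,c}\colon Y\to\mathbb Z$ with $\sum_{j<c}w_{k^et+j}=\pi_{e,c}(x_t)$ for all $t$. Put $N_y(l)=\#\{t<l:x_t=y\}$. Cutting the prefix of length $k^el+c$, with $0\le c<k^e$, into $l$ full blocks of length $k^e$ and one partial block gives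
\[
S(k^el+c)=\sum_{y\in Y}\pi_{e,k^e}(y)\,N_y(l)+\sum_{y\in Y}\pi_{e,c}(y)\,[x_l=y].
\]
Write $r+r'=\varepsilon k^e+r''$ with $\varepsilon\in\{0,1\}$ and $0\le r''<k^e$. Then
\[
\Delta_{e,r',r}(n,i)=S\bigl(k^e(i+n+\varepsilon)+r''\bigr)-S(k^ei+r)-S(k^en+r')
\]
is an integer combination of the functions
\[
N_y(i+n+\varepsilon),\ N_y(i),\ N_y(n),\ [x_{i+n+\varepsilon}=y],\ [x_i=y],\ [x_n=y]
\]
with $y\in Y$ and $\varepsilon\in\{0,1\}$. This finite list does not depend on $e,r',r$, so $\dim V<\infty$. The evaluations $\theta\mapsto\theta(z)$, $z\in\mathbb N^2$, are linear forms on $V$ with common kernel $0$. They therefore span the dual space, and $d$ of them form a basis of it.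
\end{proof}

\subsection*{The bounded case}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Suppose $|\Delta|\le H$. The elements of $\mathcal K$ take integer values in $[-H,H]$ and are determined by their values at $z_1,\dots,z_d$, so $|\mathcal K|\le(2H+1)^d$. For $\theta\in\mathcal K$ let $R_\theta(n)=\{\theta(n,i):i\ge0\}$. Splitting the second argument according to its residue modulo $k^e$, we get, for $0\le r'<k^e$,
\[
R_\Delta(k^en+r')=\bigcup_{0\le r<k^e}\{\Delta(k^en+r',k^ei+r):i\ge0\}=\bigcup_{\theta\in\mathcal K_{e,r'}}R_\theta(n),
\]
where $\mathcal K_{e,r'}=\{\Delta_{e,r',r}:0\le r<k^e\}\subseteq\mathcal K$. Since $\rho^+_{\mathbf w}(n)=|R_\Delta(n)|$, the sequence $(\rho^+_{\mathbf w}(k^en+r'))_{n\ge0}$ is determined by the subset $\mathcal K_{e,r'}$. Hence the $k$-kernel of $\rho^+_{\mathbf w}$ has at most $2^{|\mathcal K|}$ elements. A finite kernel generates a finitely generated module, so $\rho^+_{\mathbf w}$ is also $k$-regular.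
\end{proof}

\subsection*{The unbounded case}
For $\gamma=(g',g)\in\{0,\dots,k-1\}^2$ and a function $\theta$ on $\mathbb N^2$ let $\Phi_\gamma\theta(n,i)=\theta(kn+g',ki+g)$. This operator is linear, and
\begin{equation}\label{eq:shift}
\Phi_\gamma\Delta_{e,r',r}=\Delta_{e+1,\,r'+k^eg',\,r+k^eg}.
\end{equation}
So $\Phi_\gamma$ maps $\mathcal K$ to $\mathcal K$ and $V$ to $V$, and it raises the level by one. Let $\Gamma$ be the semigroup of endomorphisms of $V$ generated by the $\Phi_\gamma$. By \eqref{eq:shift} and induction on $e$, every element of $\mathcal K$ is $\Delta$ or $\Psi\Delta$ with $\Psi\in\Gamma$.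

The indicator word of the powers of $k$ shows where the logarithm comes from. There $S(kn)=S(n)+1$ for $n\ge1$ and $S(0)=0$. With $\Phi=\Phi_{(0,0)}$ and $\chi(n,i)=[n\ge1\text{ and }i\ge1]$ this gives $\Phi\Delta=\Delta-\chi$ and $\Phi\chi=\chi$. Thus $\Phi$ has a Jordan block of size at least $2$ for the eigenvalue $1$, and $\Delta(k^j,k^j)=\Delta(1,1)-j$ is linear in the number of digits.

In general, unboundedness of $\Delta$ tells us only that $\Gamma$ is infinite, which carries no rate of growth. A rate comes from iterating a single operator. The existence of a suitable one is given by the theorem of McNaughton and Zalcstein \cite{MZ}: a finitely generated semigroup of matrices over a field, all of whose elements have finite order (that is, finitely many distinct powers), is finite. Integrality then excludes slow growth. For a real matrix $M$ let $\|M\|$ be the largest absolute value of its entries.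

\begin{lemma}\label{lem:matrix}
Let $M$ be a $d\times d$ integer matrix with infinitely many distinct powers. Then there is $c_1>0$ such that $\|M^j\|\ge c_1j$ for all large $j$.
\end{lemma}

\begin{proof}
For $y\in\mathbb C^d$ we have $|M^jy|_\infty\le d\,\|M^j\|\,|y|_\infty$, so it suffices to find $y$ with $|M^jy|_\infty$ growing at least linearly. If $M$ has an eigenvalue $\lambda$ with $|\lambda|>1$, an eigenvector gives exponential growth. Assume that all eigenvalues have modulus at most $1$. The characteristic polynomial of $M$ is monic with integer coefficients, so each eigenvalue is an algebraic integer, and its conjugates are eigenvalues too, because its minimal polynomial over $\mathbb Q$ divides the characteristic polynomial. Kronecker's theorem states that a nonzero algebraic integer whose conjugates all have modulus at most $1$ is a root of unity. So the nonzero eigenvalues are roots of unity, of order dividing some $N\ge1$. If all their Jordan blocks had size $1$, then $M^{j+N}=M^j$ for $j\ge d$, since the blocks for the eigenvalue $0$ vanish in $M^d$; this contradicts the hypothesis.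 Hence there are a root of unity $\zeta$ and vectors $x\ne0$ and $y$ with $Mx=\zeta x$ and $My=\zeta y+x$. Then $M^jy=\zeta^jy+j\zeta^{j-1}x$, so $|M^jy|_\infty\ge j|x|_\infty-|y|_\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Suppose $\rho^+_{\mathbf w}$ is unbounded. Then $\Delta$ is unbounded, and $D\ge1$ by Lemma~\ref{lem:gaps}(a).

\emph{An operator of infinite order.} For $k^e>\max(n,i)$ we have $\Delta(n,i)=\Delta_{e,n,i}(0,0)$. If $\Gamma$ were finite, then $\mathcal K$ would be finite and $\Delta$ would take finitely many values. So $\Gamma$ is infinite, and by \cite{MZ}, applied to the matrices of the $\Phi_\gamma$ in a basis of $V$, some product $\Phi=\Phi_{\gamma_1}\cdots\Phi_{\gamma_s}$ has infinitely many distinct powers.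

\emph{An invariant lattice.} Let $\Lambda$ be the $\mathbb Z$-span of $\mathcal K$. It is $\Phi$-invariant, it spans $V$ over $\mathbb Q$, and evaluation at $z_1,\dots,z_d$ embeds it in $\mathbb Z^d$. A subgroup of $\mathbb Z^d$ is free abelian of finite rank, and here the rank is $d$. Let $\lambda_1,\dots,\lambda_d$ be a $\mathbb Z$-basis of $\Lambda$; it is a $\mathbb Q$-basis of $V$, in which $\Phi$ has an integer matrix $M$. By Lemma~\ref{lem:matrix}, $\|M^j\|\ge c_1j$ for large $j$.

\emph{From matrix entries to values of $\Delta$.} Choose $\theta_1,\dots,\theta_d\in\mathcal K$ forming a basis of $V$. Let $T$ be the matrix whose $a$th column holds the coordinates of $\theta_a$ in the basis $(\lambda_c)$, and let $Z$ be the matrix with entries $Z_{bc}=\lambda_c(z_b)$. Both are invertible, $Z$ by Lemma~\ref{lem:findim}, and $(ZM^jT)_{ba}=(\Phi^j\theta_a)(z_b)$. From $M^j=Z^{-1}(ZM^jT)T^{-1}$ we get a constant $C$ with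
\[
\|M^j\|\le C\max_{a,b}\,\bigl|(\Phi^j\theta_a)(z_b)\bigr|\qquad(j\ge0).
\]
Let $\theta_a$ have level $e_a$ and let all coordinates of the points $z_b$ be less than $k^{e'}$. By \eqref{eq:shift}, $\Phi^j\theta_a$ has level $e=e_a+sj$, so $(\Phi^j\theta_a)(z_b)$ is a value of $\Delta$ at a point whose coordinates have the form $k^et+r$ with $t<k^{e'}$ and $r<k^e$; they are less than $k^{sj+C'}$, where $C'=e'+\max_ae_a$. Put
\[
W(E)=\max\{|\Delta(n,i)|:0\le n,i<k^E\}.
\]
We have shown that $W(sj+C')\ge(c_1/C)j$ for large $j$. The function $W$ is nondecreasing, and $j=\lfloor(E-C')/s\rfloor\ge E/(2s)$ for large $E$. Hence $W(E)\ge c_2E$ for all large $E$, with $c_2=c_1/(2sC)>0$.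

\emph{Conclusion.} For large $E$ choose $n_E,i_E<k^E$ with $|\Delta(n_E,i_E)|=W(E)$. By \eqref{eq:delta} and Lemma~\ref{lem:gaps}(a),
\[
1+n_ED\ \ge\ \rho^+_{\mathbf w}(n_E)\ \ge\ 1+\frac{c_2E}{D}.
\]
The outer inequality shows that $n_E\ge1$ and $n_E\to\infty$. Since $E>\log_kn_E$, the right inequality gives $\rho^+_{\mathbf w}(n_E)\ge(c_2/D)\log_kn_E$. Therefore $\limsup_n\rho^+_{\mathbf w}(n)/\log n\ge c_2/(D\log k)>0$.
\end{proof}

\begin{remark}
Part (ii) fails for arbitrary words. Let $\mathbf w$ be the indicator word of the numbers $2^{2^j}$, $j\ge0$. The gaps between the ones increase, so the shortest factor with $m\ge1$ ones runs from position $2$ to position $2^{2^{m-1}}$ and has length $2^{2^{m-1}}-1$. Hence $\rho^+_{\mathbf w}$ is unbounded and $\rho^+_{\mathbf w}(n)=O(\log\log n)$.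
\end{remark}

\begin{thebibliography}{9}

\bibitem{CWW}
Jin Chen, Zhixiong Wen, Wen Wu,
\emph{On the additive complexity of a Thue-Morse like sequence},
arXiv:1802.03610 (2018).

\bibitem{MZ}
McNaughton and Zalcstein,
\emph{The Burnside problem for semigroups},
J. Algebra 34 (1975), 292--299.

\end{thebibliography}
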